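# Off-diagonal deviations of graded rings

## 1. A guess about the diagonal, tested on three rings

If the deviations of a graded ring vanish from some point on, then they vanish from the third one on. The first guess is that the same holds for the deviations *off the diagonal* alone: if all of them vanish far out, they vanish from homological degree $3$ on. The guess turns out to be right, but the reason is not visible in small examples. We first make it precise and test it.

Let $k$ be a field, let $k[x_1,\dots,x_e]$ be graded by $\deg x_i=d_i\ge1$, let $I$ be a homogeneous ideal, $R=k[x_1,\dots,x_e]/I\neq 0$, and let $\mathfrak m$ be the maximal homogeneous ideal of $R$, so $k=R/\mathfrak m$.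

**Definition (acyclic closure, deviations).** Start with $R$. Adjoin exterior variables of homological degree $1$ whose differentials are minimal generators of $\mathfrak m$. Then adjoin variables of homological degree $2$ whose differentials represent minimal generators of the first homology, and so on; odd variables are exterior, even variables come with divided powers. The result $R\langle X\rangle$ is the minimal acyclic closure of $k$ over $R$ (the minimal graded Tate resolution of $k$). Write $|x|$ for the homological and $\deg x$ for the internal degree. The graded deviation $\varepsilon_{i,j}(R)$ is the number of $x\in X$ with $|x|=i$ and $\deg x=j$, and $\varepsilon_i(R)=\sum_j\varepsilon_{i,j}(R)$.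

Equivalently, the $\varepsilon_{i,j}(R)$ are the integers determined by
$$P^R_k(t,u)=\sum_{i,j}\operatorname{rank}_k\operatorname{Ext}^{i,j}_R(k,k)\,t^iu^j=\prod_{i\ge1,\,j}\frac{(1+t^{2i-1}u^j)^{\varepsilon_{2i-1,j}(R)}}{(1-t^{2i}u^j)^{\varepsilon_{2i,j}(R)}}.\tag{1.1}$$
The coefficient of $t^iu^j$ is also $\dim_k\operatorname{Tor}^R_i(k,k)_j$. The exponents in such a product are unique: if two products agree and $i$ is the first index at which some exponents differ, then the coefficients of $t^iu^j$ differ.

The known facts that suggest the guess are these.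

- If $\varepsilon_i(R)=0$ for $i\gg0$, then $\varepsilon_i(R)=0$ for all $i\ge3$.
- $\varepsilon_i(R)=0$ for all $i\ge2$ if and only if $R$ is regular.
- $\varepsilon_i(R)=0$ for all $i\ge3$ if and only if $R$ is a complete intersection.

Luigi Ferraro, "Modules of infinite regularity over commutative graded rings", arXiv:1801.08207 (2018), is the source of the question: if $\varepsilon_{i,j}(R)=0$ when $i\gg0$ and $i\ne j$, is $\varepsilon_{i,j}(R)=0$ when $i\ge3$ and $i\neq j$? The difference from the first fact is that infinitely many variables may remain on the diagonal $i=j$.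

**Test 1.** $R=k[x]/(x^3)$, $\deg x=1$. The resolution of $k$ is periodic with maps $x,x^2,x,x^2,\dots$, so its generators have internal degrees $0,1,3,4,6,7,\dots$ and $P^R_k=(1+tu)/(1-t^2u^3)$. Thus $\varepsilon_{1,1}=\varepsilon_{2,3}=1$ and all other deviations vanish. The guess holds, and $i\ge3$ cannot be replaced by $i\ge2$.

**Test 2.** $R=k[x_1,x_2]/(x_1,x_2)^2$, $\deg x_i=1$. Here $\mathfrak m\cong k(-1)^2$, so $P^R_k=1+2tu\,P^R_k$, that is, $P^R_k=1/(1-2tu)$. This is a power series in $s=tu$, so all deviations lie on the diagonal. From $1+2s+4s^2+8s^3+\cdots$ one reads off $\varepsilon_{1,1}=2$, $\varepsilon_{2,2}=3$, $\varepsilon_{3,3}=2$. The ring is not a complete intersection, so by the known facts infinitely many $\varepsilon_{i,i}$ are nonzero. An infinite diagonal really occurs.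

**Test 3.** Tensor the two rings over $k$. By Künneth the Poincaré series multiply, so the deviations add. The only off-diagonal one is $\varepsilon_{2,3}=1$.

**Definition (Koszul algebra).** A standard graded algebra $P$ (generated over $k$ by finitely many elements of degree $1$) is Koszul if $\operatorname{Tor}^P_i(k,k)_j=0$ for $i\ne j$, that is, if $P^P_k(t,u)$ is a power series in $tu$. Test 2 is an example.

We shall prove the following.

**Theorem A.** *If $\varepsilon_{i,j}(R)=0$ for $i\gg0$ and $i\ne j$, then $\varepsilon_{i,j}(R)=0$ for $i\ge3$ and $i\neq j$.*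

So the answer is yes for every such $R$ over every field $k$; by Test 1 the bound $i\ge3$ is sharp.

**Theorem B.** *The following are equivalent.*
*(i) $\varepsilon_{i,j}(R)=0$ for $i\gg0$, $i\ne j$.*
*(ii) $\varepsilon_{i,j}(R)=0$ for $i\ge3$, $i\ne j$.*
*(iii) $R\cong P[z_1,\dots,z_r]/(g_1,\dots,g_c)$ with $P$ a standard graded Koszul algebra, $\deg z_i\ge1$, and $g_1,\dots,g_c$ a regular sequence of homogeneous elements of positive degree.*
*In (iii) one may choose $\deg z_i\ge2$ and $\deg g_i\ge3$. If (iii) holds, then $\varepsilon_{i,j}(R)=\varepsilon_{i,j}(P)$ for $i\ge3$.*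

## 2. Minimal models count deviations

**Conventions.** CDGAs are bigraded, with $ab=(-1)^{|a||b|}ba$, with $a^2=0$ for $|a|$ odd, and with a differential of bidegree $(-1,0)$. All elements, maps and ideals are homogeneous; "even" and "odd" refer to $|\cdot|$. $Q[Y]$ means that polynomial variables are adjoined for even $y\in Y$ and exterior ones for odd $y\in Y$; angle brackets $\langle\ \rangle$ denote Tate variables (exterior if odd, divided powers if even). Put
$$\delta=\deg-|\cdot|.$$
It is additive on products, and $d$ raises $\delta$ by $1$.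

A DG module over a DG algebra $C$ is *semifree* if it has an exhaustive filtration $0=F^0\subseteq F^1\subseteq\cdots$ by DG submodules such that each $F^j/F^{j-1}$ is a direct sum of shifts of $C$. Tensoring with a semifree module preserves quasi-isomorphisms and acyclicity. For an augmented DG algebra $C\to k$, $\operatorname{Tor}^C(k,k)=H(k\otimes_CF)$ for any semifree resolution $F\to k$, and it depends on $C$ only up to quasi-isomorphism of augmented DG algebras. If $C_0=k$ and $C_+$ is the positive part, it is also the homology of the bar construction $\bigoplus_p(sC_+)^{\otimes p}$. Its differential has, up to sign, two kinds of terms on $[c_1|\dots|c_p]$: replace a factor $c_i$ by $dc_i$, or merge $c_i,c_{i+1}$ into $c_ic_{i+1}$.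

**Reductions.** For a field $K\supseteq k$, $\operatorname{Tor}^{R\otimes_kK}(K,K)=\operatorname{Tor}^R(k,k)\otimes_kK$, so the deviations do not change. For Theorem A we may therefore assume $k$ algebraically closed. Replacing the presentation, let $Q=k[x_1,\dots,x_e]$ be the polynomial ring on homogeneous *minimal* generators of $\mathfrak m$, $R=Q/I$, $\mathfrak m_Q=(x_1,\dots,x_e)$. Then $I\subseteq\mathfrak m_Q^2$, since an element of $I$ with a nonzero linear part would give a linear relation between minimal generators in $\mathfrak m/\mathfrak m^2$. If $e=0$ then $R=k$ and everything is trivial, so let $e\ge1$.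

**Definition (minimal model).** Let $A=Q[Y]$, $Y=\bigcup_{n\ge1}Y_n$ with $|y|=n$ for $y\in Y_n$, where $d$ maps $Y_1$ to a minimal generating set of $I$ and, for $n\ge1$, maps $Y_{n+1}$ to cycles representing minimal generators of the $Q$-module $H_n(Q[Y_{\le n}])$.

Each $Y_n$ is finite. Adjoining $Y_{n+1}$ kills $H_n$ and changes nothing below, so $A\to R$ is a quasi-isomorphism. By a *variable* we mean an $x_i$ or an element of $Y$.

**Example.** For $R=k[x_1,x_2]/(x_1^2,x_1x_2)$ with $\deg x_i=1$ we have $Y_1=\{y_1,y_2\}$, $dy_1=x_1^2$, $dy_2=x_1x_2$. The syzygy $x_2\cdot x_1^2=x_1\cdot x_1x_2$ gives $v\in Y_2$ with $dv=x_2y_1-x_1y_2$. Here $\delta=1$ on $x_1,x_2,y_1,y_2,v$. For $k[x]/(x^3)$ we have $Y=\{y\}$, $dy=x^3$, $\delta(y)=2$.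

**Step 2.1.** *Purpose: differentials are decomposable, that is, $d(Y)\subseteq(\mathfrak m_Q,Y)^2$.* First, $d(Y_1)\subseteq I\subseteq\mathfrak m_Q^2$. For $v\in Y_{n+1}$, $n\ge1$, write $dv=\sum q_iy_i+g$ with $y_i\in Y_n$, $q_i\in Q$, $g\in Q[Y_{<n}]$. As $|g|=n$, $g$ is a $Q$-combination of products of at least two elements of $Y$ (and $g=0$ if $n=1$). From $d^2v=0$ we get $\sum q_i\,dy_i=-dg$. If some $q_i$ were a unit, the class of $dy_i$ in $H_{n-1}(Q[Y_{<n}])$ would be a combination of the others (for $n=1$: $dy_i$ would be redundant among the generators of $I$), against minimality. So all $q_i\in\mathfrak m_Q$.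

**Step 2.2.** *Purpose: every variable has $\delta\ge1$.* This is clear for $x_i$. For $v\in Y$ we have $dv\ne0$, because $dv$ is, or represents, a minimal generator. By Step 2.1, $dv$ is a nonzero combination of monomials with at least two factors, all of smaller homological degree than $v$. By induction $\delta(dv)\ge2$, so $\delta(v)=\delta(dv)-1\ge1$.

Let $\bar A=A/(x_1,\dots,x_e)A=k[Y]$ and $\bar A_+=(Y)$. Then $\bar A_0=k$, $d\bar A_+\subseteq\bar A_+^2$, and, since $A$ is a free resolution of $R$ over $Q$,
$$H_l(\bar A)=\operatorname{Tor}^Q_l(R,k)=0\quad\text{for }l>e.\tag{2.1}$$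

**Lemma 1.** *Let $A=Q[Y]\to R$ be a quasi-isomorphism with $Y$ in positive degrees, each $Y_n$ finite, and $d(Y)\subseteq(\mathfrak m_Q,Y)^2$. Put $\bar A=A/(x)A$. Then $\operatorname{Tor}^{\bar A}(k,k)$ has the bigraded dimensions of $k\langle\theta_y:y\in Y\rangle$, where $|\theta_y|=|y|+1$ and $\deg\theta_y=\deg y$. Moreover $\#\{y\in Y_n:\deg y=j\}=\varepsilon_{n+1,j}(R)$ for $n\ge1$.*

*Proof.* **Step 1.** *Purpose: filter the bar construction so that the differential of $\bar A$ disappears.* Let $\mathsf B=\bigoplus_p(s\bar A_+)^{\otimes p}$. It is finite-dimensional in each homological degree. Give a tensor of monomials the weight equal to its total number of factors from $Y$; in homological degree $l$ the weight is between $0$ and $l$. Merging preserves weight, and $d_{\bar A}$ raises it because $d\bar A_+\subseteq\bar A_+^2$. So the parts $F^p\subseteq\mathsf B$ of weight $\ge p$ are subcomplexes, and $F^p/F^{p+1}$ is the weight-$p$ part of the bar construction of $(k[Y],0)$.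

**Step 2.** *Purpose: compute $H(F^p/F^{p+1})$.* The bar construction of $(k[Y],0)$ computes $\operatorname{Tor}^{k[Y]}(k,k)$, graded by bar length and weight. This Tor can also be computed from the resolution $k[Y]\langle\theta_y\mid d\theta_y=y\rangle$, the tensor product of the one-variable resolutions, in which $\theta_y^{(i)}$ has length $i$ and weight $i$. After tensoring with $k$ its differential is zero. So the homology has the dimensions of $k\langle\theta_y\rangle$ and lives where length equals weight. Let $V=\bar A_+/\bar A_+^2$, with basis $Y$. A tensor of length $p$ and weight $p$ lies in $(sV)^{\otimes p}$, and nothing has length $p+1$ and weight $p$. Hence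
$$H(F^p/F^{p+1})=K_p:=\ker\big((sV)^{\otimes p}\to\text{length }p-1\big)\subseteq(sV)^{\otimes p}.$$

**Step 3.** *Purpose: show that dimensions add up.* Let $\Phi_p:\mathsf B\to(sV)^{\otimes p}$ project every factor of a tensor of length $p$ to $V$, and be $0$ on other lengths. Every term of the differential of a tensor has a factor in $\bar A_+^2$ (either $dc_i$ or $c_ic_{i+1}$), so $\Phi_p\circ\partial=0$: $\Phi_p$ is a chain map to a complex with zero differential. It vanishes on $F^{p+1}$, because a tensor of length $p$ and weight $>p$ has a factor in $\bar A_+^2$. The composite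
$$K_p=H(F^p/F^{p+1})\to H(\mathsf B/F^{p+1})\xrightarrow{\Phi_p}(sV)^{\otimes p}$$
is the inclusion, so the first map is injective. Therefore the long exact sequences of $0\to F^p/F^{p+1}\to\mathsf B/F^{p+1}\to\mathsf B/F^p\to0$ split into short exact sequences, and in each bidegree $\dim H(\mathsf B)=\sum_p\dim K_p$ (in degree $l$, $H_l(\mathsf B)=H_l(\mathsf B/F^{p})$ for $p>l+1$). This is the first claim.

**Step 4.** *Purpose: compare with the acyclic closure.* Let $K^Q$ be the Koszul complex on $x_1,\dots,x_e$ and $K^R=R\otimes_QK^Q$. The maps $\bar A\leftarrow A\otimes_QK^Q\to K^R$ are quasi-isomorphisms of augmented DG algebras: the left one because $K^Q\to k$ is one and $A$ is free over $Q$, the right one because $A\to R$ is one and $K^Q$ is free over $Q$. So $\operatorname{Tor}^{\bar A}(k,k)\cong\operatorname{Tor}^{K^R}(k,k)$. Since $I=d(A_1)\subseteq\mathfrak m_Q^2$, the $x_i$ minimally generate $\mathfrak m$, so the acyclic closure is $R\langle X\rangle=K^R\langle X_{\ge2}\rangle$, a semifree resolution of $k$ over $K^R$. By (1.1), $k\otimes_RR\langle X\rangle$ has the same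 finite bigraded dimensions as its homology $\operatorname{Tor}^R(k,k)$, so its differential is zero. Hence its quotient $k\otimes_{K^R}R\langle X\rangle=k\langle X_{\ge2}\rangle$ also has zero differential, and $\operatorname{Tor}^{K^R}(k,k)=k\langle X_{\ge2}\rangle$. So $k\langle\theta_y\rangle$ and $k\langle X_{\ge2}\rangle$ have the same Hilbert series, and uniqueness of the exponents gives $\#\{y\in Y_n:\deg y=j\}=\varepsilon_{n+1,j}(R)$. $\square$

Lemma 1 holds over any $k$, and the hypothesis of Theorem A was not used. It gives our dictionary: for $n\ge1$, $\varepsilon_{n+1,j}(R)$ counts the $y\in Y_n$ with $\delta(y)=j-n$. The variable $y$ is *diagonal* (contributes to some $\varepsilon_{i,i}$) exactly when $\delta(y)=1$. Theorem A now reads: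

> *If only finitely many $y\in Y$ have $\delta(y)\ge2$, then all of them lie in $Y_1$.*

**Test 4 (no quadrics).** Suppose all minimal generators of $I$ have degree $\ge3$. Then $\delta(y)\ge2$ for $y\in Y_1$. For $v\in Y_{\ge2}$ each monomial of $dv$ contains an element of $Y$ and one more factor, so by induction $\delta(dv)\ge3$ and $\delta(v)\ge2$. Nothing in $Y$ is diagonal, the hypothesis of Theorem A says $\varepsilon_i(R)=0$ for $i\gg0$, and the first known fact gives the conclusion. For example, in $k[x_1,x_2]/(x_1,x_2)^3$ there are four variables in $Y_1$ with $\deg=3$ and, from the three linear syzygies (the Koszul relations have degree $6$, so they are not minimal), three variables in $Y_2$ with $\deg=4$. So $\varepsilon_{3,4}=3$. The ring is not a complete intersection, hence $\varepsilon_i\neq0$ for infinitely many $i$, all off the diagonal. The substance of Theorem A is the interaction with an infinite diagonal.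

## 3. Powers of even variables become boundaries

By (2.1), a product of $e+1$ classes of positive degree vanishes in $H(\bar A)$. An even variable $v$ is usually not a cycle in $\bar A$, but it becomes one after killing enough variables. The next lemma says that nilpotency survives the killing.

Call an enumeration $Y=\{y_1,y_2,\dots\}$ *admissible* if $dy_{i+1}\in(x_1,\dots,x_e,y_1,\dots,y_i)A$ for all $i$. Ordering by homological degree is admissible: for $|v|=1$, $dv\in(x)$; for $|v|\ge2$ every monomial of $dv$ contains an element of $Y$ of degree $<|v|$. For an admissible enumeration $(y_1,\dots,y_i)$ is a DG ideal of $\bar A$, and $y_{i+1}$ is a cycle in $A^{(i)}:=\bar A/(y_1,\dots,y_i)$.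

**Lemma 2.** *Let $A$ be the minimal model, $y_1,y_2,\dots$ an admissible enumeration of $Y$, and let $y_{i+1}$ be even. Then $y_{i+1}^{e+1}$ is a boundary in $A^{(i)}$.*

*Proof.* **Step 1.** *Purpose: replace each quotient $A^{(i)}$ by a semifree $\bar A$-algebra.* We construct surjective quasi-isomorphisms $\pi_i:P_i=\bar A\langle\theta_1,\dots,\theta_i\rangle\to A^{(i)}$ which kill all $\theta_j$ and their divided powers. Put $P_0=\bar A$. Given $\pi_i$, its kernel is acyclic, so the cycle $y_{i+1}$ lifts to a cycle $z_{i+1}\in P_i$. Set $P_{i+1}=P_i\langle\theta_{i+1}\mid d\theta_{i+1}=z_{i+1}\rangle$ and consider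
$$P_{i+1}\to A^{(i)}\langle\theta_{i+1}\mid d\theta_{i+1}=y_{i+1}\rangle\to A^{(i+1)}.$$
The first map is a quasi-isomorphism: filter by powers of $\theta_{i+1}$; on subquotients it is a shift of $\pi_i$. The second one is too. If $y_{i+1}$ is even, it is a nonzerodivisor on $A^{(i)}$, and the middle term is the cone of the injection $y_{i+1}$ with cokernel $A^{(i+1)}$. If $y_{i+1}$ is odd, then $\operatorname{ann}(y_{i+1})=(y_{i+1})$, so the rows
$$\cdots\to A^{(i)}\theta^{(2)}\to A^{(i)}\theta\to A^{(i)}\to A^{(i+1)}\to0$$
(with $\theta=\theta_{i+1}$) are exact, and only finitely many terms contribute to each total degree.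

**Step 2.** *Purpose: show that the $z_{i+1}$ have coefficients in $\bar A_+$.* Let $P=\bigcup P_i$. Each $Y_n$ is finite, so $\operatorname{colim}A^{(i)}=k$ and $H(P)=\operatorname{colim}H(A^{(i)})=k$. Thus $P$ is a semifree resolution of $k$ over $\bar A$, and $k\otimes_{\bar A}P=k\langle\theta_1,\theta_2,\dots\rangle$ has homology $\operatorname{Tor}^{\bar A}(k,k)$. By Lemma 1 the complex and its homology have the same finite dimensions, so the differential of $k\otimes_{\bar A}P$ is zero. Hence $z_{i+1}=d\theta_{i+1}\in P_i\cap\bar A_+P=\bar A_+P_i$, the last equality because the $\bar A$-basis of $P_i$ is part of that of $P$.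

**Step 3.** *Purpose: use the vanishing (2.1).* Define $J\subset\bar A$ by $J_l=0$ for $l<e$, $J_e=d(\bar A_{e+1})$, $J_l=\bar A_l$ for $l>e$. This is a DG ideal. It is acyclic: $H_e(J)=0$ by construction and $H_l(J)=H_l(\bar A)=0$ for $l>e$. Also $\bar A_+^{e+1}\subseteq J$ for degree reasons. As $P_i$ is semifree over $\bar A$, $JP_i\cong J\otimes_{\bar A}P_i$ is acyclic. Now $z_{i+1}^{e+1}\in\bar A_+^{e+1}P_i\subseteq JP_i$ is a cycle, hence a boundary. Apply $\pi_i$. $\square$

## 4. The last off-diagonal variable cannot be even

**From here to the end of Section 9**, $k$ is algebraically closed, $A=Q[Y]$ is the minimal model of $R$, the hypothesis of Theorem A holds, and we suppose that its conclusion fails. Then only finitely many $y\in Y$ have $\delta(y)\ge2$, and there is $y\in Y_n$ with $n\ge2$ and $\delta(y)\ge2$. Choose one with $n$ maximal.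

**Step 4.1.** *Purpose: split $y$ off.* We claim that $y$ occurs in no differential $dv$ of a variable. Otherwise $|v|\ge n+1$, so $\delta(v)=1$ by maximality of $n$, and $\delta(dv)=2$. But by decomposability a monomial of $dv$ containing $y$ has at least one more factor, so it has $\delta\ge3$. Hence $B:=Q[Y\setminus\{y\}]$ is a DG subalgebra, $dy\in B$, and $A=B[y]$.

**Step 4.2.** *Purpose: exclude even $n$.* Enumerate $Y$ by homological degree with $y$ first in degree $n$. Kill the $x_j$ and $Y_{<n}$. In the quotient $A'$ the variable $y$ is a cycle, and no other differential involves $y$, so $A'=B'\otimes k[y]$ with $B'=k[Y_{\ge n}\setminus\{y\}]$ and $H(A')=H(B')[y]$. By Lemma 2, $y^{e+1}=0$ in $H(B')[y]$, so $1=0$ in $H(B')$. But $B'_0=k$ and $B'_1=0$. Contradiction.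

## 5. Odd degree, and where the ordering by homological degree stops

So $n=2m+1\ge3$ is odd. An odd variable has square zero, so Lemma 2 says nothing about $y$. The natural substitute is the even cycle
$$w:=dy\in B,\qquad|w|=2m\ge2,\qquad\delta(w)=\delta(y)+1,\qquad\kappa:=\deg w.$$

**Step 5.1.** *Purpose: compute $H(B)$.* The sequence $0\to B\to A\to By\to0$ gives
$$H_{q+1}(A)\to H_{q-2m}(B)\xrightarrow{\pm w}H_q(B)\to H_q(A)\to H_{q-1-2m}(B).$$
As $H_q(A)=0$ for $q\ge1$ and $H_0(A)=R$, we get $H_0(B)=R$, and $w:H_{q-2m}(B)\to H_q(B)$ is bijective for $q\ge1$. Therefore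
$$H(B)=R[w]\quad\text{(a polynomial ring; in particular }H_q(B)=0\text{ if }2m\nmid q).\tag{5.1}$$
More generally, let $S$ be a set of variables not containing $y$ such that $(S)B$ is a DG ideal. Then $A/(S)=B/(S)\oplus B/(S)\,y$ with $dy=w$, and the same sequence gives
$$\ker\big(H(B/(S))\to H(A/(S))\big)=w\,H(B/(S)).\tag{5.2}$$

**The first attempt.** Invert $w$, kill the $x_j$, and kill the elements of $Y_{<2m}$ one after another by homological degree. One can show (Section 7 contains the arguments) that the homology of $B[w^{-1}]/(x)$ is nonzero and that killing an odd variable keeps it nonzero. At the end, however, $w$ becomes $0$: it is decomposable, so each monomial contains some $x_j$ or is a product of at least two elements of $Y$, all of degree $<2m$. So the homology must vanish at the killing of some even $c$, in passing from $X$ to $X/c$, and then $c$ acts bijectively on $H(X)\neq0$. We would be done if $c$ were nilpotent. Lemma 2 and (5.2), applied before inverting $w$, give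
$$[c^{e+1}]=wh,\qquad|h|=(e+1)|c|-2m.$$
This is the exact point at which the attempt stops: nothing forces $h=0$. The picture $X=k[c^{\pm1}]$, $w=c^2$, $h=c^{e-1}$ is consistent with everything so far. Here $c$ looks like a root of $w$.

Such a root is still suspicious. Its degree $|c|<2m$ is not a multiple of $2m$, and by (5.1) the homology of $B[w^{-1}]$ lives only in multiples of $2m$. But $c$ is a class only after other variables have been killed, and killing creates classes. In $X=k[c,v]$ with $c$ odd, $dc=0$, $dv=c$, the class $[v]\in H(X/c)=k[v]$ does not come from $H(X)$; in fact $H_{|v|}(X)=0$, because only multiples of $v$ have degree $|v|$ and $dv\ne0$.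

So two things are needed: an ordering for which the variables killed *before* the root appears are nilpotent, and a way to carry the root back up. The internal degree provides the first.

## 6. Slopes

**Definition (slope).** The slope of a variable $v$ is $|v|/\delta(v)$. For $\alpha>0$ put $f_\alpha=|\cdot|-\alpha\delta$.

Slope makes sense by Step 2.2. It is $0$ exactly for the $x_i$ and equals $|v|$ for diagonal $v\in Y$. In $k[x]/(x^3)$ the variable $y$ has slope $1/2$; in the example $k[x_1,x_2]/(x_1^2,x_1x_2)$ of Section 2 the slopes of $y_1,y_2,v$ are $1,1,2$. Since only finitely many elements of $Y$ are off-diagonal, *for each number only finitely many variables have slope at most that number*.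

**Step 6.1.** *Purpose: order $Y$ by slope.* The function $f_\alpha$ is additive on products, $d$ lowers it by $1+\alpha$, and $f_\alpha(v)<0$ exactly when $v$ has slope $<\alpha$. If $f_\alpha(v)<0$, then each monomial of $dv$ has $f_\alpha<0$, so contains a variable with $f_\alpha<0$. Hence the variables of slope $<\alpha$ generate a DG ideal of $A$, and those of them lying in $B$ generate a DG ideal of $B$. Let $A_\alpha$ and $B_\alpha$ be the quotients. On both we have $f_\alpha\ge0$. A variable of slope $\alpha$ has $f_\alpha=0$, its differential has $f_\alpha<0$, so it is a cycle in the quotient. In other words, for $v\in Y$, $dv$ lies in the ideal generated by variables of strictly smaller slope. So any enumeration of $Y$ by nondecreasing slopes is admissible, and Lemma 2, with $v$ placed first among the variables of its slope, says: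
$$\text{if }v\in Y\text{ is even of slope }\alpha>0,\text{ then }v^{e+1}\text{ is a boundary in }A_\alpha.\tag{6.1}$$

Now fix
$$\sigma:=\frac{|w|}{\delta(w)}=\frac{n-1}{\delta(y)+1}>0,$$
so that $f_\sigma(w)=0$. It is smaller than the slope $n/\delta(y)$ of $y$. So for $0<\alpha\le\sigma$ the variable $y$ survives in $A_\alpha$, and (5.2) applies: $\ker(H(B_\alpha)\to H(A_\alpha))=wH(B_\alpha)$.

**Lemma 3.** *If $0<\alpha<\sigma$ and $c\in Y$ is even of slope $\alpha$, then $c^{e+1}$ is a boundary in $B_\alpha$.*

*Proof.* This repairs the failure in Section 5. By (6.1) and (5.2), $[c^{e+1}]=wh$ in $H(B_\alpha)$. As $f_\alpha(c)=0$,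
$$f_\alpha(h)=-f_\alpha(w)=-(|w|-\alpha\delta(w))=-\delta(w)(\sigma-\alpha)<0,$$
while $f_\alpha\ge0$ on $B_\alpha$. So $h=0$. $\square$

At slope exactly $\sigma$ nilpotence can fail, but finiteness over $k[w]$ takes its place. Let $V_\sigma$ be the finite set of variables of slope $\sigma$. They lie in $B$ and are cycles in $B_\sigma$, and all other variables of $B_\sigma$ have $f_\sigma>0$. So the part of $B_\sigma$ with $f_\sigma=0$ is $k[V_\sigma]$; it consists of cycles, and $O:=H_{f_\sigma=0}(B_\sigma)$ is a quotient ring of $k[V_\sigma]$.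

**Lemma 4.** *For every $\varphi$, $H_{f_\sigma=\varphi}(B_\sigma)$ is a finitely generated $k[w]$-module.*

*Proof.* For even $v\in V_\sigma$, (6.1) and (5.2) give $[v^{e+1}]=wh$ with $f_\sigma(h)=0$, so $v^{e+1}\in wO$. Odd $v\in V_\sigma$ have $v^2=0$. Hence $O/wO$ is finite-dimensional. Since $O$ is graded by $\delta\ge0$ and $\delta(w)>0$, lifts of a homogeneous basis of $O/wO$ generate $O$ over $k[w]$ (induction on $\delta$).

Next, only finitely many variables have $f_\sigma\le\varphi$: finitely many are off-diagonal, and diagonal ones in $Y$ have $f_\sigma=|v|-\sigma$. Those of $B_\sigma$ outside $V_\sigma$ have $f_\sigma>0$, so only finitely many monomials in them have $f_\sigma=\varphi$. Thus $(B_\sigma)_{f_\sigma=\varphi}$ is a finitely generated module over the noetherian ring $k[V_\sigma]$. Since $d$ is $k[V_\sigma]$-linear up to sign, $H_{f_\sigma=\varphi}(B_\sigma)$ is finitely generated over $k[V_\sigma]$, which acts on it through $O$; and $O$ is finite over $k[w]$. $\square$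

## 7. A root of $w$ after inverting $w$

**The tower.** Let $c_1,\dots,c_t$ be the elements of $Y$ of slope in $(0,\sigma)$, with nondecreasing slopes; all of them lie in $B$. Put
$$B^{(i)}=B/(x_1,\dots,x_e,c_1,\dots,c_i),\qquad B^{(0)}=B/(x),\qquad B^{(t)}=B_\sigma,\qquad B^{(i+1)}=B^{(i)}/(c_{i+1}).$$
The variable $c=c_{i+1}$ is a cycle in $B^{(i)}$. If it is odd, then $\operatorname{ann}(c)=cB^{(i)}$. If it is even, it is a nonzerodivisor; and since $B^{(i)}$ is a quotient of $B_\alpha$ with $\alpha$ the slope of $c$, Lemma 3 gives $c^q=d\eta$ for some $q\ge1$ and $\eta\in B^{(i)}$.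

We shall localize at an even element $g$ some power $g^a$ of which is a cycle. Then $X[g^{-1}]=X[(g^a)^{-1}]$, $d$ extends, and $H(X[g^{-1}])=H(X)[[g^a]^{-1}]$. Localization is exact, so the statements about the $c_i$ persist, and localizations of $B$ are flat over $Q$. Write $(x^N)=(x_1^N,\dots,x_e^N)$. Since $Q/(x^N)$ has a finite filtration by $Q$-submodules with subquotients shifts of $k$, for a localization $X$ of $B$ the complex $X/(x^N)$ has a finite filtration with subquotients shifts of $X/(x)$.

**Lemma 5.** *Let $X$ be a localization of $B$ with $H(X)=R[w^{\pm1}]$. For each bidegree $(n',d')$ and all $N\gg0$, the map $H_{n',d'}(X)\to H_{n',d'}(X/(x^N))$ is bijective.*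

*Proof.* The purpose is to pass between $X$ and quotients of it by powers of the $x_i$ without changing a given homology group. Let $X_j=X/(x_1^N,\dots,x_j^N)$. By flatness, $0\to X_j(-Nd_{j+1})\xrightarrow{x_{j+1}^N}X_j\to X_{j+1}\to0$ is exact, hence
$$H_{n',d'-Nd_{j+1}}(X_j)\to H_{n',d'}(X_j)\to H_{n',d'}(X_{j+1})\to H_{n'-1,d'-Nd_{j+1}}(X_j)\tag{7.1}$$
is exact. We claim that there are numbers $b_j(n')$, independent of $N\ge1$, with $H_{n',d'}(X_j)=0$ for $d'<b_j(n')$. For $j=0$: $H_{n',d'}(X)=R_{d'-l\kappa}w^l$ if $n'=2ml$, and it is $0$ if $2m\nmid n'$, so $b_0(n')=\kappa n'/2m$ works. By (7.1), $b_{j+1}(n')=\min(b_j(n'),b_j(n'-1))$ works. Given $(n',d')$, take $N$ so large that $d'-Nd_{j+1}<\min(b_j(n'),b_j(n'-1))$ for all $j$. Then the outer terms of (7.1) vanish and all maps $H_{n',d'}(X_j)\to H_{n',d'}(X_{j+1})$ are bijective. $\square$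

Let $E=B[w^{-1}]$ and $E_\sigma=B_\sigma[w^{-1}]$. By (5.1), $H(E)=R[w^{\pm1}]$.

**Lemma 6.** *$H(E_\sigma)\ne0$.*

*Proof.* By Lemma 5, $H_{0,0}(E/(x^N))\cong H_{0,0}(E)=R_0=k$ for $N\gg0$. As $E/(x^N)$ is finitely filtered by shifts of $E/(x)$, $H(E/(x))\ne0$. Now go down the tower, from $X=B^{(i)}[w^{-1}]$ to $X/c$ with $c=c_{i+1}$. Suppose $H(X/c)=0$. If $c$ is odd, then $cX\cong X/c$ up to a shift and a sign of the differential, so $H(cX)=0$ and $H(X)=0$. If $c$ is even, the sequence $0\to X\xrightarrow{c}X\to X/c\to0$ shows that $c$ acts bijectively on $H(X)$; but $c^q=d\eta$ acts as zero, so $H(X)=0$. Hence nonvanishing passes from $E/(x)=B^{(0)}[w^{-1}]$ down to $B^{(t)}[w^{-1}]=E_\sigma$. $\square$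

**Lemma 7.** *There is an even $v\in V_\sigma$ with $[v]$ not nilpotent in $H(E_\sigma)$ and $0<|v|<2m$.*

*Proof.* As $f_\sigma(w)=0$, the image of $w$ in $B_\sigma$ lies in $k[V_\sigma]$. As $w=dy$ is decomposable, this image is a combination of monomials in $V_\sigma$ with at least two factors. The class of $w$ is a unit in the nonzero ring $H(E_\sigma)$, so it is not nilpotent. The monomials have even degree $2m$, so they commute, and some such monomial $\mu$ has a non-nilpotent class. It contains no odd variable, since otherwise $\mu^2=0$. Let $v$ be any variable dividing $\mu$. Then $[v]$ is not nilpotent. The remaining factors have positive homological degree, because $\sigma>0$ means $V_\sigma\subseteq Y$. So $0<|v|<2m$. $\square$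

Fix this $v$. In particular $2m\nmid|v|$, so
$$H_{|v|,\deg v}(X)=0\quad\text{whenever }H(X)=R[w^{\pm1}].\tag{7.2}$$
The class $[v]$ lives in $H(E_\sigma)$. We must carry something of it back up the tower to contradict (7.2). How to do this depends on the characteristic.

## 8. Characteristic $0$: a separable equation forces the lift

In the toy $X=k[c,v]$, $dv=c$, the class $v$ of $X/c$ failed to lift because its image under the connecting map, $\partial v=c$, is nonzero. But suppose a class $s$ satisfies $F(s)=0$ for a polynomial $F$ whose coefficients lift. Since $\partial$ is a derivation, $F'(s)\,\partial s=0$; if $F'(s)$ is invertible, then $\partial s=0$ and $s$ lifts. So we look for such an equation.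

Let $\operatorname{char}k=0$.

**Step 8.1.** *Purpose: produce from $v$ a class with a separable equation over $k[w]$.* Let $Z=O[w^{-1}]=H_{f_\sigma=0}(E_\sigma)$, finite over $k[w^{\pm1}]$ by Lemma 4. Since $Z$ is graded by $\delta$ and $\delta(w)>0$, its part $Z_0$ of bidegree $(0,0)$ is a finite-dimensional commutative $k$-algebra. Put $h=\delta(w)\ge1$ and $M=\delta(v)\ge1$, so $h\,\delta(v)=M\,\delta(w)$. As $|\cdot|=\sigma\delta$ on $v$ and $w$, also $h|v|=M|w|$. Hence $\rho=v^hw^{-M}\in Z_0$, and $\rho$ is not nilpotent.

As $k$ is algebraically closed, $Z_0$ is a finite product of local algebras with residue field $k$, and in a finite-dimensional local algebra each element is nilpotent or invertible. So there is an idempotent $\epsilon\ne0$ of $Z_0$ with $\epsilon Z_0$ local with residue field $k$ and $\epsilon\rho$ invertible in $\epsilon Z_0$. Then $\epsilon\rho=\lambda(\epsilon+\nu)$ with $\lambda\in k^*$ and $\nu\in\epsilon Z_0$ nilpotent. Taking an $h$-th root of $\lambda$ in $k$, and of $\epsilon+\nu$ by the binomial series (a finite sum, legitimate in characteristic $0$),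 we get $\epsilon\rho=\xi^h$ with $\xi$ a unit of $\epsilon Z_0$. Put $s=\xi^{-1}v$, with inverse taken in $\epsilon Z_0$. It has bidegree $\mathbf b:=(|v|,\deg v)$, $s=\epsilon s$, and $s^h=\epsilon w^M$. Let
$$F(T)=T^{h+1}-w^MT.$$
Then $F(s)=\epsilon w^Ms-w^Ms=0$. Moreover
$$F'(s)=(h+1)s^h-w^M=w^M\big(h\epsilon-(1-\epsilon)\big)$$
is invertible, with inverse $w^{-M}(h^{-1}\epsilon-(1-\epsilon))$. Finally $s$ is not nilpotent, because $s^{hj}=\epsilon w^{Mj}\ne0$ for all $j\geq 1$.

For a CDGA $X$ under $E$ let $\mathcal Q(X)$ be the statement: *there is $s\in H_{\mathbf b}(X)$, not nilpotent, with $F(s)=0$ and $F'(s)$ invertible in $H(X)$.* We have shown $\mathcal Q(E_\sigma)$. Note that $|s|=|v|$ is even.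

**Lemma 8.** *If $X\to X'$ is a surjection of CDGAs under $E$ with nilpotent kernel $I$, then every $s'$ as in $\mathcal Q(X')$ is the image of some $s$ as in $\mathcal Q(X)$.*

*Proof.* Factoring through $X/I^{j+1}\to X/I^j$, $j\ge1$, we may assume $I^2=0$. Then $I$ is a DG $X'$-module. The connecting map $\partial:H(X')\to H(I)$, which sends $[x']$ to $[d\tilde x]$ for a lift $\tilde x$ of $x'$, is a derivation on even classes, and $\partial w=0$ since $w$ is a cycle in $X$. So $0=\partial F(s')=F'(s')\,\partial s'$. Hence $\partial s'=0$ and $s'$ lifts to $s_1\in H_{\mathbf b}(X)$.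

To correct $s_1$ we need $F'(s_1)$ to be invertible. Let $g'=F'(s')^{-1}$. From $\partial(F'(s'))=0$ and $0=\partial 1=\partial(F'(s')g')=F'(s')\,\partial g'$ we get $\partial g'=0$, so $g'$ lifts to some $\gamma\in H(X)$. The ideal $\mathfrak n=\ker(H(X)\to H(X'))=\operatorname{im}H(I)$ has square zero, since its elements are represented by elements of $I$. Thus $F'(s_1)\gamma\in1+\mathfrak n$ is invertible, and so is $F'(s_1)$. Since $F(s_1)\in\mathfrak n$, put
$$s=s_1-F(s_1)F'(s_1)^{-1},$$
which has bidegree $(h+1)\mathbf b-h\mathbf b=\mathbf b$. By Taylor's formula $F(s)=F(s_1)-F'(s_1)F(s_1)F'(s_1)^{-1}=0$, because the higher terms lie in $\mathfrak n^2=0$. Also $F'(s)\in F'(s_1)+\mathfrak n$ is invertible. Finally $s\mapsto s'$, which is not nilpotent, so $s$ is not nilpotent. $\square$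

**Lemma 9.** *Let $X$ be a CDGA under $E$ and let $c\in X$ be an even cycle and a nonzerodivisor, with $c^q=d\eta$, $q\ge1$. Then $\mathcal Q(X/c)$ implies $\mathcal Q(X)$.*

*Proof.* The kernel of $X\to X/c$ is not nilpotent, so Lemma 8 alone does not reach $X$; it reaches $X/c^q$, and $\eta$ gives a way from there to $X$. Let $s\in H_{\mathbf b}(X/c)$ be as in $\mathcal Q(X/c)$. By Lemma 8 it lifts to a class in $H_{\mathbf b}(X/c^q)$ with the same properties. Let $X[\zeta\mid d\zeta=c^q]$ with $\zeta$ an odd exterior variable. As $c^q$ is a nonzerodivisor, $X[\zeta]\to X/c^q$, $\zeta\mapsto0$, is a quasi-isomorphism. So our class corresponds to some $\tau=[g_0+g_1\zeta]$ with $g_0,g_1\in X$, where $F(\tau)=0$, $F'(\tau)$ is invertible, and $s=[\bar g_0]$ in $H(X/c)$. The cycle condition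
$$dg_0+dg_1\,\zeta\pm g_1c^q=0$$
shows that $g_1$ is a cycle.

As $\eta^2=0$ and $d\eta=c^q$, there is a CDGA map $\mathrm{ret}:X[\zeta]\to X$ which is the identity on $X$ and sends $\zeta$ to $\eta$. So $\mathrm{ret}(\tau)=[g_0+g_1\eta]\in H_{\mathbf b}(X)$ satisfies $F(\mathrm{ret}(\tau))=0$ and $F'(\mathrm{ret}(\tau))$ is invertible. It remains to see that it is not nilpotent. Its image in $H(X/c)$ is $[\bar g_0]+[\bar g_1\bar\eta]$, where $\bar\eta$ is a cycle because $d\bar\eta=\bar c^{\,q}=0$. Moreover $[\bar g_1\bar\eta]^2=0$ because $\bar\eta^2=0$. So if $\mathrm{ret}(\tau)$ were nilpotent, then $s=[\bar g_0]$ would be a sum of two commuting nilpotent classes, hence nilpotent, a contradiction. $\square$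

**Step 8.2.** *Purpose: climb the tower and conclude.* Start from $\mathcal Q(E_\sigma)$, $E_\sigma=B^{(t)}[w^{-1}]$, and go up to $E/(x)=B^{(0)}[w^{-1}]$: for odd $c_{i+1}$ use Lemma 8 (the kernel $cX$ has square zero), for even $c_{i+1}$ use Lemma 9. Then apply Lemma 8 to $E/(x^N)\to E/(x)$, whose kernel is nilpotent. We get $\mathcal Q(E/(x^N))$ for every $N$. But for $N\gg0$, Lemma 5 and (7.2) give $H_{\mathbf b}(E/(x^N))\cong H_{\mathbf b}(E)=0$, which contains no non-nilpotent class. This contradiction proves Theorem A in characteristic $0$.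

## 9. Characteristic $p$: a family of differentials joining $d$ to its conjugate by $v$

In characteristic $p$ the argument of Section 8 is not available: the binomial series and the inverse of $F'(s)$ divide by $h$. The loss is real for inseparable equations. In the toy $X=k[c,v]$, $dv=c$, the class $v$ of $X/c$ satisfies $T^p-[v^p]=0$ with a coefficient that lifts, yet $v$ does not lift. But something is gained: $v^p$ is a cycle before anything is killed.

Let $\operatorname{char}k=p>0$.

**Step 9.1.** *Purpose: invert $v$ instead of $w$, without changing the homology.* We have $d(v^p)=pv^{p-1}dv=0$ in $B$. Since $[v]$ is not nilpotent in $H(E_\sigma)$, $[v^p]\neq0$ in $H(B)=R[w]$. So $[v^p]=\lambda w^l$ with $\lambda\in R$ homogeneous and $2ml=p|v|>0$, so $l\ge1$. If $\deg\lambda>0$, then $[v^p]$ would map to $0$ in $H(E_\sigma)$, where the $x_i$ are zero. So $\lambda\in k^*$. Put $E'=B[v^{-1}]$. Then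
$$H(E')=R[w]\big[(\lambda w^l)^{-1}\big]=R[w^{\pm1}],$$
so Lemma 5 and (7.2) apply to $E'$. Let $X'_i=B^{(i)}[v^{-1}]$ for $0\le i\le t$. Since $[v^p]=\lambda[w]^l$ in $H(B_\sigma)$, we have $H(X'_t)=H(B_\sigma)[w^{-1}]$. By Lemma 4 each of its $f_\sigma$-strands is a finitely generated $k[w^{\pm1}]$-module graded by $\delta$, with $\delta(w)>0$. As $(|\cdot|,\deg)$ determines $f_\sigma$ and $\delta$, $H(X'_t)$ is finite-dimensional in each bidegree.

**Step 9.2.** *Purpose: define the family.* Let $\omega=v^{-1}dv\in E'$, of bidegree $(-1,0)$. Then $\omega^2=0$ and $d\omega=-v^{-2}(dv)^2=0$. For a DG quotient $X$ of $E'$ let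
$$M(X)=(X[a],D),\qquad Dg=dg+a\,\omega g,$$
where $a$ is a polynomial variable of bidegree $(0,0)$ and $d$ is extended $a$-linearly. Then
$$D^2g=a\big(d\omega\,g-\omega\,dg\big)+a\omega\,dg+a^2\omega^2g=0,$$
and $D$ is $k[a]$-linear. At $a=0$ we have $M(X)/a=(X,d)$. At $a=1$ we have $M(X)/(a-1)=(X,d+\omega)$, and
$$d(vg)=v(dg+\omega g),$$
so multiplication by $v$ is an isomorphism of complexes $(X,d+\omega)\to(X,d)$ of bidegree $(|v|,\deg v)$. The family connects $H_{0,0}(X)$, where the class $1$ lives, with $H_{|v|,\deg v}(X)$, where $v$ would live.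

**Example.** If $X=k[v^{\pm1}]$ with $dv=0$, then $D=0$ and $H_{0,0}(M(X))=k[a]$; the fiber at $a=1$ is the class $v$. If $X=k[c,v^{\pm1}]$ with $dv=c$, then $\omega=v^{-1}c$ and $D(1)=a\,v^{-1}c$, so $H_{0,0}(M(X))=0$ and $H_{-1,0}(M(X))=k[a]/(a)$. In the second case $1$ does not extend to a cycle of the family, and the obstruction is homology in bidegree $(-1,0)$. In our situation that homology will vanish.

To compare $a=0$ with $a=1$ we need finite generation over $k[a]$.

**Lemma 10.** *For $E''=E'/(x^N)$, $H(M(E''))$ is finitely generated over $k[a]$ in every bidegree.*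

*Proof.* In $X'_t$ we have $dv=0$, so $\omega=0$ and $H(M(X'_t))=H(X'_t)[a]$, which is finitely generated in each bidegree by Step 9.1. Suppose the analogous statement holds for $X'_{i+1}=X'_i/(c)$, $c=c_{i+1}$; we prove it for $X'_i$.

*If $c$ is odd*, then $D(cg)=-c\,Dg$, so $cM(X'_i)$ is a subcomplex. As $\operatorname{ann}(c)=(c)$, it is isomorphic to $M(X'_{i+1})$ up to a shift and a sign of the differential. The long exact sequence of $0\to cM(X'_i)\to M(X'_i)\to M(X'_{i+1})\to0$ gives the statement, since $k[a]$ is noetherian.

*If $c$ is even*, $c^q=d\eta$, then $D(cg)=c\,Dg$, and $M(X'_i)/c^q$ has a finite filtration with subquotients shifts of $M(X'_{i+1})$; so its homology is finitely generated in each bidegree. Moreover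
$$D(\eta g)=c^qg-\eta\,dg+a\,\omega\eta g=c^qg-\eta\,dg-\eta\,a\,\omega g=c^qg-\eta\,Dg,$$
so $c^q$ acts as $0$ on $H(M(X'_i))$. The sequence $0\to M(X'_i)\xrightarrow{c^q}M(X'_i)\to M(X'_i)/c^q\to0$ then gives an injection $H(M(X'_i))\hookrightarrow H(M(X'_i)/c^q)$, and $k[a]$ is noetherian.

So the statement holds for $X'_0=E'/(x)$. Since $D$ is $Q$-linear and $E'$ is flat over $Q$, $M(E'')$ has a finite filtration with subquotients shifts of $M(X'_0)$. $\square$

**Step 9.3.** *Purpose: compute the rank of one $k[a]$-module in two ways.* By Lemma 5 choose $N$ so large that $E'$ and $E''=E'/(x^N)$ have the same homology in bidegrees $(-1,0)$, $(0,0)$, $(1,0)$, $(|v|,\deg v)$. Since $H(E')=R[w^{\pm1}]$, $2m\ge2$ and $2m\nmid|v|$, this homology is $0,\ k,\ 0,\ 0$ respectively. Let $H_q=H_{q,0}(M(E''))$, a finitely generated $k[a]$-module.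

*At $a=0$*, multiplication by $a$ on $M(E'')$ gives exact sequences
$$0\to H_q/aH_q\to H_{q,0}(E'')\to\{h\in H_{q-1}:ah=0\}\to0.$$
For $q=-1$: $H_{-1}=aH_{-1}$. A surjective endomorphism of a finitely generated module over a commutative ring is injective, so $a$ is injective on $H_{-1}$. For $q=1$: $H_{1,0}(E'')=0$ shows that $a$ is injective on $H_0$. For $q=0$: $H_0/aH_0\cong H_{0,0}(E'')=k$. By the structure theorem over $k[a]$, $H_0$ is a free module plus torsion on which $a$ is bijective, so $H_0$ has rank $1$.

*At $a=1$*, in the same way $H_0/(a-1)H_0$ embeds in $H_{0,0}(M(E'')/(a-1))\cong H_{|v|,\deg v}(E'')=0$. A module with a free summand has nonzero reduction modulo $a-1$, so $H_0$ has rank $0$.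

This contradiction proves Theorem A in characteristic $p$, and Theorem A is proved in all characteristics. $\blacksquare$

## 10. Koszul algebras, polynomial variables and regular sequences

We prove Theorem B. Here $k$ is arbitrary; the minimal model and Lemma 1 need no assumption on $k$. The implication (i)$\Rightarrow$(ii) is Theorem A, and (ii)$\Rightarrow$(i) is trivial.

**Step 10.1: (ii)$\Rightarrow$(iii).** *Purpose: read $P$, the $z_i$ and the $g_i$ off the minimal model.* Let $A=Q[Y]$ be the minimal model. Let $Q_1\subseteq Q$ be the polynomial ring on the $x_i$ of degree $1$, let $z_1,\dots,z_r$ be the other $x_i$, let $Y^{\mathrm d}=\{y\in Y:\delta(y)=1\}$, and let $T_1,\dots,T_c$ be the remaining elements of $Y$. By (ii) and Lemma 1, $T_i\in Y_1$, so there are finitely many of them; $\deg T_i=1+\delta(T_i)\ge3$ and $dT_i=\tilde g_i\in Q$. If $v\in Y^{\mathrm d}$, then $\delta(dv)=2$, so each monomial of $dv$ is a product of exactly two variables with $\delta=1$. Such variables are the $x_i$ of degree $1$ and the elements of $Y^{\mathrm d}$. So $D=Q_1[Y^{\mathrm d}]$ is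 a DG subalgebra and $A=D[z][T_1,\dots,T_c]$.

Now remove the $T_i$ one by one. Put $X_i=D[z][T_1,\dots,T_i]=X_{i-1}\oplus X_{i-1}T_i$. There are exact sequences
$$H_l(X_{i-1})\xrightarrow{\tilde g_i}H_l(X_{i-1})\to H_l(X_i)\to H_{l-1}(X_{i-1})\xrightarrow{\pm\tilde g_i}H_{l-1}(X_{i-1}).$$
Suppose $H_l(X_i)=0$ for $l\ge1$. Then $H_l(X_{i-1})=\tilde g_iH_l(X_{i-1})$ for $l\ge1$, so $H_l(X_{i-1})=0$, since internal degrees are bounded below and $\deg\tilde g_i>0$. From $H_1(X_i)=0$ we see that $\tilde g_i$ is a nonzerodivisor on $H_0(X_{i-1})$, and $H_0(X_i)=H_0(X_{i-1})/\tilde g_i$. Starting from $H(X_c)=R$ and descending, $H(D[z])=H(D)[z]$ is concentrated in degree $0$. With $P=H_0(D)$ we get $R=P[z]/(g_1,\dots,g_c)$ with $g_1,\dots,g_c$ a regular sequence, $\deg z_i\ge2$ and $\deg g_i\ge3$.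

It remains to see that $P$ is Koszul. It is a quotient of $Q_1$, so standard graded, and $D=Q_1[Y^{\mathrm d}]\to P$ is a quasi-isomorphism with decomposable differential. By Lemma 1, $\varepsilon_{i,j}(P)=0$ for $i\ge2$, $i\ne j$; and $\varepsilon_{1,j}(P)=0$ for $j\ne1$, as $P$ is generated in degree $1$. By (1.1), $P^P_k(t,u)$ is a power series in $tu$, that is, $P$ is Koszul.

**Step 10.2: (iii)$\Rightarrow$(ii), with $\varepsilon_{i,j}(R)=\varepsilon_{i,j}(P)$ for $i\ge3$.** *Purpose: build a model of $R$ from one of $P$ and make it decomposable.* If $P$ is Koszul, then $\varepsilon_{i,j}(P)=0$ for $i\ne j$. Indeed, let $i$ be minimal with some $\varepsilon_{i,j}(P)\ne0$, $j\ne i$; in (1.1) the factors with smaller first index contribute to $t^i$ only the monomial $t^iu^i$, so the coefficient of $t^iu^j$ is $\varepsilon_{i,j}(P)\ne0$, which is impossible for a series in $tu$. Let $D=Q_1[Y']$ be the minimal model of $P$, with $Q_1$ a polynomial ring on generators of degree $1$. Put $Q=Q_1[z]$ and lift the $g_i$ to homogeneous $\tilde g_i\in Q$. Since $D[z]\to P[z]$ is a quasi-isomorphism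 and $g_1,\dots,g_c$ is a regular sequence,
$$A=D[z][T_1,\dots,T_c\mid dT_i=\tilde g_i]\to R$$
is a quasi-isomorphism.

The differentials of $Y'$ are decomposable, but some $\tilde g_i$ may not lie in $\mathfrak m_Q^2$. Then $\tilde g_i=a_0x+(\text{a polynomial in the other generators})$ with $a_0\in k^*$ and $x$ one of the polynomial generators of $Q$, $\deg x=\deg\tilde g_i$, because no other monomial of that degree contains $x$. So $Q/(\tilde g_i)$ is the polynomial ring on the remaining generators. The variable $T_i$ occurs in no differential, so $A=C\oplus CT_i$ with $C$ the DG subalgebra generated by the other variables. Moreover $\tilde g_i$ is a nonzerodivisor on $C$, which is free over $Q$. Hence $A\to C/\tilde g_iC=A/(\tilde g_i,T_i)$ is a quasi-isomorphism. The target is again a model of $R$, over the polynomial ring $Q/(\tilde g_i)$; the differentials of $Y'$ remain decomposable, and the other $\tilde g_j$ still have positive degree.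

Each such move removes one $T_i$. After finitely many moves we reach a model of $R$ over a polynomial ring with decomposable differential, whose variables of homological degree $\ge2$ are exactly $Y'_{\ge2}$, because the remaining $T_j$ have homological degree $1$. Lemma 1, applied to this model and to $D$, gives $\varepsilon_{i,j}(R)=\varepsilon_{i,j}(P)$ for $i\ge3$, and this is $0$ for $i\ne j$. $\blacksquare$
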